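# Nowhere dense and meager sets in $\kappa^\omega$: equality of cofinalities

## 1. Countable unions ought to be free: the guess and some small tests

Here is the first guess. A meager set is just a countable union of nowhere dense sets. If we want a family of meager sets that swallows every meager set, or a family of nowhere dense sets that swallows every nowhere dense set, then the least sizes of such families ought to agree, because a factor of "countably many" should disappear in the cardinal arithmetic. So one guesses: the two numbers are equal, for every reasonable space. Let us make this precise and test it.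

A subset $N$ of a space $X$ is *nowhere dense* if every nonempty open set contains a nonempty open set disjoint from $N$. Equivalently, its closure has empty interior. A set is *meager* if it is a countable union of nowhere dense sets. We write $\mathcal{NWD}_X$ and $\mathcal M_X$ for the ideals of nowhere dense and of meager subsets of $X$.

**Definition 1.1.** For an ideal $\mathcal I$ on a set $X$,
$$\mathrm{cof}(\mathcal I)=\min\{|\mathcal J|:\mathcal J\subseteq\mathcal I\text{ and }\forall A\in\mathcal I\ \exists B\in\mathcal J\ \ B\supseteq A\}.$$
A family $\mathcal J$ as in this definition is called *cofinal* in $\mathcal I$.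

*Test 1: discrete spaces and a convergent sequence.* In a discrete space only $\emptyset$ is nowhere dense, so $\mathcal{NWD}_X=\mathcal M_X=\{\emptyset\}$, and both cofinalities are $1$. In the convergent sequence $\omega+1$ the isolated points are dense and the nowhere dense sets are $\emptyset$ and $\{\omega\}$. The meager sets are the same two, and both cofinalities are $1$. The guess survives, for trivial reasons.

*Test 2: the rationals.* Every subset of $\mathbb Q$ is a countable union of points, and points are nowhere dense. So $\mathbb Q$ itself is meager and $\mathrm{cof}(\mathcal M_{\mathbb Q})=1$. On the other hand, let $C_0,C_1,\dots$ be nowhere dense in $\mathbb Q$. Since $C_n$ does not contain $(n,n+1)\cap\mathbb Q$, choose $q_n\in(n,n+1)\cap\mathbb Q\setminus C_n$. The set $\{q_n:n<\omega\}$ is closed and discrete in $\mathbb Q$, hence nowhere dense, and it is contained in no $C_n$. So $\mathrm{cof}(\mathcal{NWD}_{\mathbb Q})>\omega$, and the guess fails. The Baire category theorem must play a role, so from now on we look at completely metrizable spaces.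

*Test 3: $Y=\omega_1\times\omega^\omega$, with $\omega_1$ discrete.* This space is completely metrizable and has no isolated points. A nowhere dense subset of $Y$ is the same thing as an arbitrary $\omega_1$-sequence of nowhere dense subsets of $\omega^\omega$, and likewise for meager sets (Fact 3.2 below). Now "countable" no longer disappears so clearly: in each of $\omega_1$ many places we may have to choose one of countably many nowhere dense sets, and there are $\omega^{\omega_1}$ ways to choose. We shall see that for this $Y$ the guess can neither be proved nor refuted in ZFC.

So the guess is delicate. The case we care about is the *generalized Baire space* $\kappa^\omega$: all functions $\omega\to\kappa$, with the product topology, where the infinite cardinal $\kappa$ is discrete. For $\kappa=\omega$ it is known (Fremlin) that $\mathrm{cof}(\mathcal{NWD}_{\omega^\omega})=\mathrm{cof}(\mathcal M_{\omega^\omega})$. The question, from Will Brian, "Cardinal invariants of a meager ideal", arXiv:2311.10209 (2023), is whether the equality holds for every $\kappa$, for instance for $\kappa=\omega_1$. Since $\omega_1^\omega$ has $\omega_1$ disjoint clopen pieces just as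 $Y$ does, Test 3 is a reason to doubt. Nevertheless, for $\kappa^\omega$ the guess is right.

## 2. Three theorems on $\mathrm{cof}(\mathcal{NWD}_X)$ and $\mathrm{cof}(\mathcal M_X)$

It helps to have a number that lies below both cofinalities:
$$\mathrm{cof}(\mathcal{NWD}_X,\mathcal M_X)=\min\{|\mathcal B|:\mathcal B\subseteq\mathcal M_X,\ \forall N\in\mathcal{NWD}_X\ \exists B\in\mathcal B\ \ N\subseteq B\}.$$
Here meager sets are used to cover nowhere dense sets only. For example, $\mathrm{cof}(\mathcal{NWD}_{\mathbb Q},\mathcal M_{\mathbb Q})=1$, as $\mathcal B=\{\mathbb Q\}$ shows.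

**Theorem 1 (ZFC).** For every infinite cardinal $\kappa$,
$$\kappa<\mathrm{cof}(\mathcal{NWD}_{\kappa^\omega},\mathcal M_{\kappa^\omega})=\mathrm{cof}(\mathcal M_{\kappa^\omega})=\mathrm{cof}(\mathcal{NWD}_{\kappa^\omega}).$$

The *weight* $w(X)$ is the least size of a base of $X$.

**Theorem 2 (ZFC).** Let $X\ne\emptyset$ be completely metrizable, without isolated points, and suppose $w(U)=w(X)=\kappa$ for every nonempty open $U\subseteq X$. Then $\mathrm{cof}(\mathcal{NWD}_X)=\mathrm{cof}(\mathcal M_X)$, and both equal the common value for $\kappa^\omega$.

For instance, $X=\mathbb R$ satisfies the hypothesis with $\kappa=\omega$. The space $Y=\omega_1\times\omega^\omega$ does not: $w(Y)=\omega_1$, but the open set $\{0\}\times\omega^\omega$ has weight $\omega$.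

**Theorem 3.** Let $Y=\omega_1\times\omega^\omega$ with $\omega_1$ discrete; this is a completely metrizable space without isolated points. It is consistent with ZFC that $\mathrm{cof}(\mathcal M_Y)\le\omega_2<\omega_3\le\mathrm{cof}(\mathcal{NWD}_Y)$. If $2^{\omega_1}=\omega_2$, then both cofinalities equal $\omega_2$.

So homogeneity of weight cannot be dropped from Theorem 2 in ZFC.

## 3. Strings, cylinders and clopen pieces

For $\sigma\in\kappa^{<\omega}$ (a finite string of ordinals below $\kappa$) put $[\sigma]=\{x\in\kappa^\omega:\sigma\subseteq x\}$. These *cylinders* are clopen and form a base of size $\kappa$. Concatenation is written $\sigma^\frown\tau$. The space $\kappa^\omega$ has the complete metric $d(x,y)=2^{-n}$, where $n$ is least with $x(n)\ne y(n)$, and it has no isolated points. Everything in this section applies to $S^\omega$ for any infinite discrete set $S$.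

**Fact 3.1.** A set $N\subseteq\kappa^\omega$ is nowhere dense iff its closure is, iff every $\sigma\in\kappa^{<\omega}$ has an extension $\tau$ with $[\tau]\cap N=\emptyset$.

This is the definition, restricted to basic open sets; for the closure, note that an open set disjoint from $N$ is disjoint from $\overline N$.

**Fact 3.2.** Let $X$ be partitioned into clopen sets $X_i$ ($i\in I$), and let $A\subseteq X$. Then $A$ is nowhere dense (meager) in $X$ iff every $A\cap X_i$ is nowhere dense (meager) in $X_i$.

Proof. If $A$ is nowhere dense in $X$, then any nonempty open $O\subseteq X_i$ is open in $X$ and contains a nonempty open set missing $A$. Conversely, suppose all $A\cap X_i$ are nowhere dense, and let $O\ne\emptyset$ be open in $X$. Some $O\cap X_i$ is nonempty, and it contains a nonempty open set missing $A\cap X_i$, hence missing $A$. For meager sets, the forward direction follows by intersecting a countable decomposition with $X_i$. For the other direction write $A\cap X_i=\bigcup_nA_{i,n}$ with each $A_{i,n}$ nowhere dense in $X_i$. Each $\bigcup_iA_{i,n}$ is nowhere dense by what we have shown, and $A$ is the union of these countably many sets. $\square$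

**Fact 3.3 (Baire category theorem).** In a completely metrizable space no nonempty open set is meager. Consequently, if a nonempty closed set $F\subseteq\kappa^\omega$ is contained in $\bigcup_nA_n$ with each $A_n$ closed, there are $n$ and $s\in\kappa^{<\omega}$ with $\emptyset\ne F\cap[s]\subseteq A_n$.

The consequence holds because $F$ is itself completely metrizable. It is not meager in itself, so some relatively closed set $F\cap A_n$ has nonempty interior in $F$.

## 4. The inequalities $\kappa<\mathrm{cof}(\mathcal{NWD},\mathcal M)\le\mathrm{cof}(\mathcal M)\le\mathrm{cof}(\mathcal{NWD})$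

In this section all ideals live on $\kappa^\omega$.

**Step 1: $\kappa$ meager sets never suffice.** The purpose of this step is to show $\mathrm{cof}(\mathcal{NWD},\mathcal M)>\kappa$, so that later a factor $\kappa$ costs nothing. It is the argument of Test 2 again. Let $B_\xi$ ($\xi<\kappa$) be meager. By the Baire category theorem choose $x_\xi\in[\langle\xi\rangle]\setminus B_\xi$. The set $D=\{x_\xi:\xi<\kappa\}$ meets each clopen piece $[\langle\xi\rangle]$ in exactly one point. As $\kappa^\omega$ has no isolated points, one point is nowhere dense, so $D$ is nowhere dense by Fact 3.2. And $D\not\subseteq B_\xi$, because $x_\xi\in D\setminus B_\xi$.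

**Step 2: the easy inequalities.** The purpose is to show $\mathrm{cof}(\mathcal{NWD},\mathcal M)\le\mathrm{cof}(\mathcal M)\le\mathrm{cof}(\mathcal{NWD})$. A family cofinal in $\mathcal M$ covers in particular all nowhere dense sets, which gives the first inequality.

For the second, let $\mathcal C$ be cofinal in $\mathcal{NWD}$. Taking all countable unions from $\mathcal C$ would give a cofinal family in $\mathcal M$, but of size up to $|\mathcal C|^\omega$. Instead we pack countably many nowhere dense sets into one. For $n<\omega$ let $h_n(x)=\langle n\rangle^\frown x$, a homeomorphism from $\kappa^\omega$ onto the clopen set $[\langle n\rangle]$. Let $A=\bigcup_nA_n$ with each $A_n$ nowhere dense. Then $\bigcup_nh_n[A_n]$ is nowhere dense in each piece $[\langle\xi\rangle]$ (it is empty there if $\xi\ge\omega$), so it is nowhere dense by Fact 3.2. Hence it is contained in some $C\in\mathcal C$, and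
$$A\subseteq\bigcup_nh_n^{-1}[C].$$
Each $h_n^{-1}[C]$ is nowhere dense, because $C\cap[\langle n\rangle]$ is nowhere dense in $[\langle n\rangle]$. So $\{\bigcup_nh_n^{-1}[C]:C\in\mathcal C\}$ is a cofinal family of meager sets, of size at most $|\mathcal C|$.

What remains for Theorem 1 is $\mathrm{cof}(\mathcal{NWD})\le\mathrm{cof}(\mathcal{NWD},\mathcal M)$: from a family of meager sets covering all nowhere dense sets, produce an equally small family of *nowhere dense* sets covering all nowhere dense sets.

## 5. Splitting the meager set: a portion of $N$ is all we get

Let $N$ be a nonempty closed nowhere dense set and suppose $N\subseteq A\subseteq\bigcup_nA_n$ with each $A_n$ closed nowhere dense. The obvious plan is to replace the one meager set $A$ by the countably many sets $A_n$, or, since by Step 1 we may use up to $\kappa$ sets for each $A$, by all their shifts $\{y:w^\frown y\in A_n\}$, $w\in\kappa^{<\omega}$. Baire category (Fact 3.3) gives $n$ and $s$ with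
$$\emptyset\neq N\cap[s]\subseteq A_n .$$
Here the plan stops: only the portion of $N$ inside $[s]$ is captured, and this portion need not say anything about the rest of $N$.

This can really happen. Partition $\kappa$ into nonempty sets $K_n$ ($n<\omega$). Let $\bar0$ be the constant sequence $0$, let $N=\{\langle\xi\rangle^\frown\bar0:\xi<\kappa\}$, and let $A_n=\{\langle\xi\rangle^\frown\bar0:\xi\in K_n\}$. All these sets are closed and nowhere dense (at most one point in each $[\langle\xi\rangle]$), and $N=\bigcup_nA_n$. No $A_n$ contains $N$. A shift $\{y:w^\frown y\in A_n\}$ with $w\ne\emptyset$ has at most one point, namely $\bar0$, so it does not contain $N$ either.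

One may try to repair this by gluing. Suppose the $A_n$ are increasing and that for each $\xi<\kappa$ we are lucky enough to have $N\cap[\langle\xi\rangle]\subseteq A_{g(\xi)}$ for some $g(\xi)<\omega$. Then $N$ is covered by the nowhere dense set $\bigcup_\xi(A_{g(\xi)}\cap[\langle\xi\rangle])$. But now we need enough functions $g:\kappa\to\omega$ to dominate, at every $\xi$, every function that can occur. Part (i) of the proof of Theorem 3 shows that for $\omega_1\times\omega^\omega$ this price cannot be avoided, and part (iii) shows that it may be too high. So for $\kappa^\omega$ we have to do something that is not done piece by piece.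

What we can do is change $N$. Before we look for a meager cover, replace $N$ by another nowhere dense set $\Gamma(N)$, built so that *every nonempty portion* $\Gamma(N)\cap[s]$ remembers all of $N$. We do not know $s$ in advance, but there are only $\kappa$ pairs $(n,s)$, and $\kappa$ is free.

## 6. Sequences that evade a predictor

**Letters that are strings.** Let $S=\kappa^{<\omega}$, as a discrete set. Since $|S|=\kappa$, applying a bijection $S\to\kappa$ in each coordinate shows that $S^\omega$ is homeomorphic to $\kappa^\omega$. A point of $S^\omega$ is a sequence whose letters are strings. We must keep two operations apart. If $t=(t_0,\dots,t_m)\in S^{m+1}$, then $t^\frown\langle\alpha\rangle$ is the longer sequence $(t_0,\dots,t_m,\alpha)\in S^{m+2}$, while $t_0{}^\frown\cdots{}^\frown t_m$ is one string in $\kappa^{<\omega}$. For $t=(\langle5,2\rangle,\langle\,\rangle,\langle7\rangle)$ the latter is $\langle5,2,7\rangle$.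

**Lemma 6.1 (Main Lemma).** There are maps $\Gamma:\mathcal{NWD}_{\kappa^\omega}\to\mathcal{NWD}_{S^\omega}$ and $\Delta:\mathcal M_{S^\omega}\to[\mathcal{NWD}_{\kappa^\omega}]^{\le\kappa}$ such that whenever $\Gamma(N)\subseteq A$, there is $B\in\Delta(A)$ with $N\subseteq B$.

(Here $[\mathcal{NWD}_{\kappa^\omega}]^{\le\kappa}$ is the set of families of at most $\kappa$ nowhere dense sets.)

The plan is this. Let $f:S^{<\omega}\to S$ be a "predictor": having seen $t$, it predicts that the next letter is $f(t)$. The set of $x\in S^\omega$ at which $f$ never predicts correctly is closed and nowhere dense. Suppose this set, inside $[s]$, is contained in a nowhere dense set $A_n$. Any finite sequence that escapes from $A_n$ inside $[s]$ must then also escape from $\Gamma(N)$, so at some place it agrees with the prediction of $f$. Thus from $A_n$ alone, without knowing $f$, we can write down finite sequences that somewhere contain a value of $f$. If the values of $f$ are strings that lead into the dense open set $U=\kappa^\omega\setminus\overline N$, then we can recover a dense open subset of $U$ from $A_n$. There are three things we shall not know: at which place the agreement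 occurs, what $s$ is, and whether our starting letter is allowed. Each is dealt with by one feature of the construction below.

**Step 3a: the predictor $f_N$ and the set $\Gamma(N)$.** This step encodes $N$ so that the code is readable from every position. Let $N$ be nowhere dense in $\kappa^\omega$ and $U=\kappa^\omega\setminus\overline N$, a dense open set. Define $f=f_N:S^{<\omega}\to S$ as follows. Put $f(\emptyset)=\langle0\rangle$. For $t=(t_0,\dots,t_m)\in S^{m+1}$ consider the tails
$$\sigma_j=t_j{}^\frown t_{j+1}{}^\frown\cdots{}^\frown t_m\in\kappa^{<\omega}\qquad(j\le m).$$
We choose $v_0\subseteq v_1\subseteq\dots\subseteq v_m$ in $\kappa^{<\omega}$ with $[\sigma_j{}^\frown v_j]\subseteq U$ for each $j$. This is done one at a time: given $v_{j-1}$ (the empty string if $j=0$), the string $\sigma_j{}^\frown v_{j-1}$ has an extension $\tau$ with $[\tau]\subseteq U$, as $U$ is dense open; write $\tau=\sigma_j{}^\frown v_j$, and then $v_j\supseteq v_{j-1}$. Finally put $f(t)=v_m{}^\frown0$. Since $\sigma_j{}^\frown f(t)$ extends $\sigma_j{}^\frown v_j$, we have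
$$[t_j{}^\frown\cdots{}^\frown t_m{}^\frown f(t)]\subseteq U\quad\text{for all }j\le m, \tag{1}$$
$$\text{every value }f(t)\ (t\in S^{<\omega})\text{ is a nonempty string with last entry }0. \tag{2}$$
So one string $f(t)$ leads into $U$ from all $m+1$ tails at once. This is the feature that deals with the unknown $s$.

Let
$$T_f=\{t\in S^{<\omega}:\forall i<|t|\ \ t(i)\neq f(t\restriction i)\},\qquad \Gamma(N)=\{x\in S^\omega:\forall i\ \ x(i)\ne f(x\restriction i)\}.$$
$T_f$ is a tree (closed under initial segments) with no terminal nodes: if $t\in T_f$, then $t^\frown\langle\alpha\rangle\in T_f$ for every $\alpha\in S\setminus\{f(t)\}$. So every $t\in T_f$ is an initial segment of a point of $\Gamma(N)$; $\Gamma(N)$ is the set of branches of $T_f$, and it is nonempty since $\emptyset\in T_f$. It is closed, because a point outside it has an initial segment outside $T_f$, and then the whole cylinder lies outside. It is nowhere dense, because $[t^\frown\langle f(t)\rangle]\cap\Gamma(N)=\emptyset$ for every $t\in S^{<\omega}$.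

*Example.* Let $N=\{\bar0\}$. Then $U$ consists of all sequences with a nonzero entry, and for nonempty $t$ we may take $v_0=\dots=v_m=\langle1\rangle$, so $f(t)=\langle1,0\rangle$. Thus $\Gamma(N)$ is the set of all $x\in S^\omega$ with $x(0)\neq\langle0\rangle$ and $x(i)\ne\langle1,0\rangle$ for all $i\ge1$.

**Step 3b: the family $\Delta(A)$.** This step writes down, from a meager set $A\subseteq S^\omega$ alone, all the candidates for a cover of $N$. Fix closed nowhere dense sets $A_n\subseteq S^\omega$ with $A\subseteq\bigcup_nA_n$, and maps $\varphi_n:S^{<\omega}\to S^{<\omega}$ with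
$$[t^\frown\varphi_n(t)]\cap A_n=\emptyset\quad\text{for all }t\in S^{<\omega}. \tag{3}$$
Let $n<\omega$, $s\in S^{<\omega}$, and let $\alpha\in S$ be a string with last entry $1$. Write $\varphi_n(s^\frown\langle\alpha\rangle)=(\beta_1,\dots,\beta_k)$, where each $\beta_i\in S$ is a string, and glue:
$$\psi_{n,s}(\alpha)=\beta_1{}^\frown\cdots{}^\frown\beta_k\in\kappa^{<\omega}$$
(the empty string if $k=0$). Let
$$V_{n,s}=\bigcup\{[\alpha^\frown\psi_{n,s}(\alpha)]:\alpha\in\kappa^{<\omega}\text{ with last entry }1\}\subseteq\kappa^\omega .$$
The set $V_{n,s}$ is open. It is dense: given $\sigma\in\kappa^{<\omega}$, take $\alpha=\sigma^\frown1$; then $[\alpha^\frown\psi_{n,s}(\alpha)]\subseteq[\sigma]\cap V_{n,s}$. Put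
$$\Delta(A)=\{\kappa^\omega\setminus V_{n,s}:n<\omega,\ s\in S^{<\omega}\},$$
a family of at most $\omega\cdot\kappa=\kappa$ nowhere dense sets.

*Example, continued.* Let $N=\{\bar0\}$, let $A=A_0=\Gamma(N)$ with $\Gamma(N)$ as in the example above, and let $\varphi_0(t)=(\langle1,0\rangle)$ for all nonempty $t$; this satisfies (3) at nonempty $t$. Then $\psi_{0,s}(\alpha)=\langle1,0\rangle$ for all $s$ and $\alpha$. So $V_{0,s}$ is the set of sequences in which the block $1,1,0$ occurs, and its complement contains $\bar0$, as it should.

**Step 3c: verification.** Now we show that some member of $\Delta(A)$ covers $N$. Suppose $\Gamma(N)\subseteq A\subseteq\bigcup_nA_n$, with $U$ and $f$ as in Step 3a. By Fact 3.3, applied to the nonempty closed set $\Gamma(N)\subseteq S^\omega$, there are $n$ and $s$ with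
$$\emptyset\ne\Gamma(N)\cap[s]\subseteq A_n, \tag{4}$$
and $s\in T_f$, since $s$ is an initial segment of a point of $\Gamma(N)$. We claim that $V_{n,s}\subseteq U$. Given the claim,
$$N\subseteq\overline N=\kappa^\omega\setminus U\subseteq\kappa^\omega\setminus V_{n,s}\in\Delta(A),$$
and the lemma is proved.

To prove the claim, let $\alpha\in S$ have last entry $1$.

First, the starting letter is allowed: by (2), $f(s)$ has last entry $0$, so $\alpha\neq f(s)$, and therefore $t:=s^\frown\langle\alpha\rangle\in T_f$. This is the only use of the markers $0$ and $1$. They leave us enough strings $\alpha$ for density, and no such $\alpha$ is ever a predicted value.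

Next, the escape from $A_n$ is an escape from $\Gamma(N)$. Let $\varphi_n(t)=(\beta_1,\dots,\beta_k)$. If $t^\frown\varphi_n(t)$ were in $T_f$, then, as $T_f$ has no terminal nodes, there would be a point $x\in\Gamma(N)\cap[t^\frown\varphi_n(t)]\subseteq\Gamma(N)\cap[s]\subseteq A_n$, contradicting (3). So $t^\frown\varphi_n(t)\notin T_f$. As $t\in T_f$, the failure occurs after $t$: there is $i\in\{1,\dots,k\}$ with
$$\beta_i=f\big(s^\frown\langle\alpha,\beta_1,\dots,\beta_{i-1}\rangle\big).$$

Finally, we read off a cylinder inside $U$. Apply (1) to the sequence $s^\frown\langle\alpha,\beta_1,\dots,\beta_{i-1}\rangle$ with $j=|s|$, the position of the letter $\alpha$. The tail from that position is $\alpha^\frown\beta_1{}^\frown\cdots{}^\frown\beta_{i-1}$, so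
$$[\alpha^\frown\beta_1{}^\frown\cdots{}^\frown\beta_{i-1}{}^\frown\beta_i]\subseteq U .$$
We do not know $i$, but this does no harm, since lengthening a string shrinks its cylinder:
$$[\alpha^\frown\psi_{n,s}(\alpha)]=[\alpha^\frown\beta_1{}^\frown\cdots{}^\frown\beta_k]\subseteq[\alpha^\frown\beta_1{}^\frown\cdots{}^\frown\beta_i]\subseteq U .$$
As $\alpha$ was arbitrary, $V_{n,s}\subseteq U$. $\square$

**Step 4: proof of Theorem 1.** It remains to count. Let $\lambda=\mathrm{cof}(\mathcal{NWD}_{\kappa^\omega},\mathcal M_{\kappa^\omega})$. Since $S^\omega\cong\kappa^\omega$, there is $\mathcal B\subseteq\mathcal M_{S^\omega}$ with $|\mathcal B|=\lambda$ such that every nowhere dense subset of $S^\omega$ is covered by a member of $\mathcal B$. If $N\in\mathcal{NWD}_{\kappa^\omega}$, then $\Gamma(N)\subseteq A$ for some $A\in\mathcal B$, so $N\subseteq B$ for some $B\in\Delta(A)$. Thus $\bigcup_{A\in\mathcal B}\Delta(A)$ is cofinal in $\mathcal{NWD}_{\kappa^\omega}$, and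
$$\mathrm{cof}(\mathcal{NWD}_{\kappa^\omega})\le\kappa\cdot\lambda=\lambda,$$
because $\lambda>\kappa$ by Step 1. Together with Step 2, all three cardinals are equal and exceed $\kappa$. $\blacksquare$

The argument makes no distinction between $\kappa=\omega$ and $\kappa$ uncountable, so it includes $\kappa=\omega_1$ and also reproves the case $\kappa=\omega$.

## 7. Hanging copies of $N$: a second way to make every portion remember $N$

The principle "every portion of $\Gamma(N)$ remembers $N$" can also be realized literally, by placing a shifted copy of $N$ inside every portion. This section gives a second proof of the only hard inequality; nothing later depends on it.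

It suffices to treat a nonempty closed nowhere dense $N\subseteq\kappa^\omega$. Let $T=\{x\restriction n:x\in N,\ n<\omega\}$, and let $E$ be the set of strings $e\notin T$ all of whose proper initial segments are in $T$. We call the elements of $E$ *exits*. No exit properly extends another. A point of $\kappa^\omega$ is in $N$ iff it has no initial segment in $E$, as $N$ is closed. Every $r\in T$ extends to an exit: take $\tau\supseteq r$ with $[\tau]\cap N=\emptyset$, and then the shortest initial segment of $\tau$ that is not in $T$.

Let $W$ be the set of all finite concatenations of strings of the form $e^\frown0$ with $e\in E$, including the empty string, and put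
$$\Gamma'(N)=\kappa^\omega\setminus\bigcup\{[u^\frown e^\frown\xi]:u\in W,\ e\in E,\ 0<\xi<\kappa\}.$$
In words: read $x$ until it leaves $T$; then the next entry must be $0$; then start afresh. Clearly $\Gamma'(N)$ is closed.

(a) *If $u\in W$ and $y\in N$, then $u^\frown y\in\Gamma'(N)$.* Suppose $u^\frown y\in[u'^\frown e^\frown\xi]$ with $u'\in W$, $e\in E$, $\xi>0$. As long as both $u$ and $u'$ have blocks left, both begin with an exit that is an initial segment of the same sequence. These exits are equal, and we cancel the equal blocks. If $u'$ is used up while $u$ still has a block $e_1{}^\frown0$, then the remaining sequence begins with $e_1{}^\frown0$ and with $e^\frown\xi$, so $e_1=e$ and $\xi=0$, a contradiction. Otherwise $u$ is used up, the remaining sequence is $y$, and it begins with an exit, contradicting $y\in N$.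

(b) *If $[\sigma]\cap\Gamma'(N)\ne\emptyset$, then $\sigma$ extends to some $u\in W$.* Let $u_0\in W$ be the longest element of $W$ that is an initial segment of $\sigma$, and write $\sigma=u_0{}^\frown\rho$. If $\rho\in T$, extend $\rho$ to an exit $e$; then $u_0{}^\frown e^\frown0\in W$ extends $\sigma$. If $\rho\notin T$, then $\rho$ begins with an exit $e$. If $\rho=e$, take $u_0{}^\frown e^\frown0$ again. Otherwise $\rho$ begins with $e^\frown\xi$ for some $\xi$; here $\xi=0$ contradicts the choice of $u_0$, and $\xi>0$ gives $[\sigma]\cap\Gamma'(N)=\emptyset$, contrary to assumption.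

(c) *$\Gamma'(N)$ is nowhere dense.* Given $\sigma$ with $[\sigma]\cap\Gamma'(N)\neq\emptyset$, extend it to $u\in W$ by (b) and choose any exit $e$. Then $[u^\frown e^\frown1]$ is disjoint from $\Gamma'(N)$.

Now let $\Gamma'(N)\subseteq\bigcup_nA_n$ with each $A_n$ closed nowhere dense in $\kappa^\omega$. By Fact 3.3 there are $n$ and $s$ with $\emptyset\ne\Gamma'(N)\cap[s]\subseteq A_n$. By (b) choose $u\in W$ extending $s$. By (a), $u^\frown y\in\Gamma'(N)\cap[s]\subseteq A_n$ for all $y\in N$. So $N$ is contained in the shift $\{y:u^\frown y\in A_n\}$, which is nowhere dense because $A_n\cap[u]$ is nowhere dense in $[u]$. There are only $\kappa$ such shifts for each sequence $(A_n)_n$, so the count of Step 4 applies. The shifts of Section 5 do suffice, provided we cover $\Gamma'(N)$ and not $N$.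

## 8. Dense subspaces, and a dense copy of $\kappa^\omega$: proof of Theorem 2

The plan is to find inside $X$ a dense $G_\delta$ copy of $\kappa^\omega$ and to show that neither cofinality changes when we pass to it.

**Step 5: nowhere dense and meager sets of a dense subspace.** This step makes the comparison meaningful. Let $Y\subseteq X$ be dense and $A\subseteq Y$. Then $A$ is nowhere dense in $Y$ iff it is nowhere dense in $X$, and the same holds for "meager".

Suppose $A$ is nowhere dense in $X$, and let $O\cap Y\ne\emptyset$ with $O$ open in $X$. There is a nonempty open $O'\subseteq O$ missing $A$, and $O'\cap Y\neq\emptyset$ by density. Conversely, suppose $A$ is nowhere dense in $Y$ and let $O\ne\emptyset$ be open in $X$. Then $O\cap Y\ne\emptyset$, so there is an open $O'\subseteq X$ with $\emptyset\neq O'\cap Y\subseteq O\cap Y$ and $O'\cap Y\cap A=\emptyset$. The set $O\cap O'$ is open, it is nonempty since it contains $O'\cap Y$, and it misses $A$ because $A\subseteq Y$. The statement for meager sets follows, since subsets of nowhere dense sets are nowhere dense.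

**Step 6: $\mathrm{cof}(\mathcal{NWD}_X)=\mathrm{cof}(\mathcal{NWD}_Y)$ if $X$ is metrizable without isolated points and $Y$ is dense in $X$.** If $\mathcal C$ is cofinal in $\mathcal{NWD}_X$, then $\{C\cap Y:C\in\mathcal C\}$ is cofinal in $\mathcal{NWD}_Y$, by Step 5. For the other direction let $\mathcal C$ be cofinal in $\mathcal{NWD}_Y$; we show that $\{\overline C:C\in\mathcal C\}$, with closures in $X$, is cofinal in $\mathcal{NWD}_X$. The difficulty is that a nowhere dense set in $X$ may be disjoint from $Y$. We approximate it from inside $Y$. It suffices to prove:

*For every nonempty closed nowhere dense $F\subseteq X$ there is $D\subseteq Y$, nowhere dense, with $F\subseteq\overline D$.*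

Indeed, given $N\in\mathcal{NWD}_X$ nonempty, let $F=\overline N$, take $D$, and take $C\in\mathcal C$ with $D\subseteq C$; then $N\subseteq F\subseteq\overline D\subseteq\overline C$, and $\overline C$ is nowhere dense in $X$.

Let $d$ be a metric for $X$. For $n\ge1$ let $W_n=\{y\in Y\setminus F:d(y,F)<1/n\}$, let $D_n\subseteq W_n$ be maximal with pairwise distances $\ge1/n$, and put $D=\bigcup_{n\ge1}D_n$.

*$F\subseteq\overline D$.* Let $x\in F$ and $n\ge1$. The ball $B(x,1/n)$ minus $F$ is open, and it is nonempty since $F$ is closed and nowhere dense. So it contains some $y\in Y$, and $y\in W_n$. By maximality there is $z\in D_n$ with $d(y,z)<1/n$ (possibly $z=y$). Then $d(x,z)<2/n$.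

*$D$ is nowhere dense.* Let $O\neq\emptyset$ be open, choose $x\in O\setminus F$, and let $r=d(x,F)>0$. A point $z\in D_n\cap B(x,r/2)$ satisfies $d(z,F)>r/2$ and $d(z,F)<1/n$, so $n<2/r$. Hence $D\cap B(x,r/2)$ is contained in a finite union $H$ of sets $D_n$. Every ball of radius $1/(2n)$ contains at most one point of $D_n$, so every point of $X$ has a neighborhood meeting $H$ in a finite set. Thus $H$ is closed and discrete, and it contains no nonempty open set, because $X$ has no isolated points. So $(O\cap B(x,r/2))\setminus H$ is a nonempty open subset of $O$ disjoint from $D$.

For example, $\mathrm{cof}(\mathcal{NWD}_{\mathbb Q})=\mathrm{cof}(\mathcal{NWD}_{\mathbb R})$. For meager sets there is no such statement for all dense subspaces: by Test 2, $\mathrm{cof}(\mathcal M_{\mathbb Q})=1$, while $\mathrm{cof}(\mathcal M_{\mathbb R})>1$, because a single meager set covering all points of $\mathbb R$ would be $\mathbb R$. We need a further assumption.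

**Step 7: $\mathrm{cof}(\mathcal M_X)=\mathrm{cof}(\mathcal M_Y)$ if $Y$ is a dense $G_\delta$ in $X$.** Write $Y=\bigcap_nG_n$ with $G_n$ open. Each $G_n\supseteq Y$ is dense, so $X\setminus Y=\bigcup_n(X\setminus G_n)$ is meager. If $\mathcal C$ is cofinal in $\mathcal M_Y$, then $\{C\cup(X\setminus Y):C\in\mathcal C\}$ is a family of meager subsets of $X$, and it is cofinal: if $B$ is meager in $X$, then $B\cap Y\subseteq C$ for some $C\in\mathcal C$. If $\mathcal C$ is cofinal in $\mathcal M_X$, then $\{C\cap Y:C\in\mathcal C\}$ is cofinal in $\mathcal M_Y$.

From now on let $X$ and $\kappa$ be as in Theorem 2. Since $X$ is a nonempty Hausdorff space without isolated points, it is infinite, and so $\kappa$ is infinite.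

**Step 8: every nonempty open $U\subseteq X$ contains $\kappa$ pairwise disjoint nonempty open sets.** This supplies the splitting that will imitate the $\kappa$ successors of a string; it is here that homogeneity of weight is used.

An infinite disjoint family always exists: as $U$ is Hausdorff without isolated points, we can find two disjoint nonempty open subsets, keep one, split the other, and go on. This settles $\kappa=\omega$.

Let $\kappa>\omega$ and let $d$ be a metric for $X$. (One can quote the $\sigma$-discrete base from Bing's metrization theorem here; separated sets, as in Step 6, do the same job directly.) For $n\ge1$ let $E_n\subseteq U$ be maximal with pairwise distances $\ge1/n$. The sets $U\cap B(e,1/(2n))$, $e\in E_n$, are nonempty, open and pairwise disjoint, so there is a disjoint family of $|E_n|$ nonempty open subsets of $U$. By maximality $E=\bigcup_nE_n$ is dense in $U$. The balls of $U$ with rational radii around points of $E$ form a base of $U$, so $\kappa=w(U)\le|E|\cdot\omega$. As $\kappa>\omega$, it follows that $|E|\ge\kappa$.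

If $\mathrm{cf}\,\kappa>\omega$, then some $|E_n|\ge\kappa$: otherwise $\mu=\sup_n|E_n|<\kappa$ and $|E|\le\omega\cdot\mu<\kappa$. So we are done in this case.

If $\mathrm{cf}\,\kappa=\omega$, then for every infinite $\mu<\kappa$ some $|E_n|>\mu$, since otherwise $|E|\le\omega\cdot\mu<\kappa$. So every nonempty open set, not only $U$, contains more than $\mu$ disjoint nonempty open sets, for each $\mu<\kappa$; this is where the hypothesis is applied to all open sets. Choose disjoint nonempty open $U_n\subseteq U$ ($n<\omega$) and cardinals $\kappa_n\nearrow\kappa$, choose in each $U_n$ a disjoint family of at least $\kappa_n$ nonempty open sets, and take the union of these families. It is disjoint and has size at least $\kappa$.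

**Step 9: $X$ has a dense $G_\delta$ subspace homeomorphic to $\kappa^\omega$.** Fix a complete metric on $X$. We define nonempty open sets $U_s$ for $s\in\kappa^{<\omega}$, with $U_\emptyset=X$. Let $U_s$ be given. Call a nonempty open set $V$ *good* if $\overline V\subseteq U_s$ and $\operatorname{diam}V<2^{-|s|}$. By Step 8 there are $\kappa$ disjoint nonempty open subsets of $U_s$. Shrinking each of them to a small ball, we get a disjoint family of $\kappa$ good sets. Extend it to a maximal disjoint family of good sets. This family has size exactly $\kappa$, because a disjoint family of nonempty open sets has size at most $w(X)=\kappa$ (each member contains a nonempty member of a fixed base, and these are distinct). Its union is dense in $U_s$: a nonempty open subset of $U_s$ missing the union would contain a good set, contradicting maximality. Enumerate the family as $\{U_{s^\frown\xi}:\xi<\kappa\}$ without repetitions.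

By induction on $n$, the sets $U_s$ with $|s|=n$ are pairwise disjoint and $G_n=\bigcup_{|s|=n}U_s$ is dense open. By the Baire category theorem, $Y=\bigcap_nG_n$ is a dense $G_\delta$ in $X$.

For $x\in\kappa^\omega$ we have $\overline{U_{x\restriction(n+1)}}\subseteq U_{x\restriction n}$ and $\operatorname{diam}U_{x\restriction(n+1)}<2^{-n}$. By completeness there is a point $p_x$ with
$$\bigcap_nU_{x\restriction n}=\bigcap_n\overline{U_{x\restriction(n+1)}}=\{p_x\},$$
and $p_x\in Y$. We check that $x\mapsto p_x$ is a homeomorphism $\kappa^\omega\to Y$.

It is injective: if $x\restriction n\ne x'\restriction n$, then $U_{x\restriction n}$ and $U_{x'\restriction n}$ are disjoint. It is surjective: if $y\in Y$, let $s_n$ be the unique string of length $n$ with $y\in U_{s_n}$. Since $y\in U_{s_{n+1}}\subseteq U_{s_{n+1}\restriction n}$, uniqueness gives $s_{n+1}\restriction n=s_n$. So the $s_n$ are the initial segments of some $x$, and $y=p_x$. The image of $[s]$ is $U_s\cap Y$: if $s\subseteq x$ then $p_x\in U_s$, and if $p_x\in U_s$ then $x\restriction|s|=s$ by disjointness. Finally, the sets $U_s\cap Y$ form a base of $Y$: if $y=p_x\in O$ with $O$ open in $X$, then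 $U_{x\restriction n}\subseteq O$ for large $n$, because the diameters tend to $0$. So the bijection carries a base to a base.

**Step 10: conclusion.** With $Y\cong\kappa^\omega$ as in Step 9,
$$\mathrm{cof}(\mathcal{NWD}_X)=\mathrm{cof}(\mathcal{NWD}_{\kappa^\omega})=\mathrm{cof}(\mathcal M_{\kappa^\omega})=\mathrm{cof}(\mathcal M_X),$$
by Step 6, Theorem 1 and Step 7. $\blacksquare$

## 9. Independent choices on $\omega_1$ pieces: proof of Theorem 3

Let $Y=\omega_1\times\omega^\omega$. For $A\subseteq Y$ and $\xi<\omega_1$ write $A_\xi=\{x:(\xi,x)\in A\}$. By Fact 3.2, $A$ is nowhere dense (meager) iff all its sections $A_\xi\subseteq\omega^\omega$ are.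

**Definition 9.1.** A family $\mathcal F$ of functions from a set $I$ to an ordinal *dominates everywhere* if every such function $g$ satisfies $g(i)\le h(i)$ for all $i\in I$, for some $h\in\mathcal F$. Let $\mathrm{cof}(\omega^{\omega_1})$ be the least size of an everywhere dominating family in $\omega^{\omega_1}$, and $\mathfrak d_{\omega_1}$ the least size of an everywhere dominating family in $\omega_1^{\omega_1}$.

For comparison, in $\omega^1$ the constants form an everywhere dominating family, and none is finite.

**(i) $\mathrm{cof}(\omega^{\omega_1})\le\mathrm{cof}(\mathcal{NWD}_Y)$ (ZFC).** This is the price of independent choices that we met in Section 5. For $k<\omega$ let $N^k=\{x\in\omega^\omega:k\notin\mathrm{ran}(x)\}$. It is nowhere dense, since $[\sigma^\frown k]\cap N^k=\emptyset$. If $K\subseteq\omega$ is infinite, then $\bigcup_{k\in K}N^k$ is dense: given $\sigma\in\omega^{<\omega}$, pick $k\in K\setminus\mathrm{ran}(\sigma)$ and extend $\sigma$ by a constant sequence with value different from $k$; the result is in $[\sigma]\cap N^k$. So a nowhere dense set contains only finitely many $N^k$.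

Let $C\subseteq Y$ be nowhere dense. For each $\xi$ the set $\{k:N^k\subseteq C_\xi\}$ is finite; let $h_C(\xi)$ be its maximum ($0$ if it is empty). For $g\in\omega^{\omega_1}$ the set $\bigcup_\xi\{\xi\}\times N^{g(\xi)}$ is nowhere dense, and if it is contained in $C$, then $g(\xi)\le h_C(\xi)$ for all $\xi$. So if $\mathcal C$ is cofinal in $\mathcal{NWD}_Y$, then $\{h_C:C\in\mathcal C\}$ dominates $\omega^{\omega_1}$ everywhere.

**(ii) $\mathfrak d_{\omega_1}\le\mathrm{cof}(\omega^{\omega_1})$ (ZFC).** The point of this step is that $\mathfrak d_{\omega_1}$ is easy to make large and, as we shall see, ccc forcing cannot make it small again. Fix injections $e_\beta:\beta\to\omega$ for $\omega\le\beta<\omega_1$. For $f\in\omega_1^{\omega_1}$ define $g_f:\omega_1\times[\omega,\omega_1)\to\omega$ by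
$$g_f(\alpha,\beta)=\begin{cases}e_\beta(f(\alpha))&\text{if }f(\alpha)<\beta,\\0&\text{otherwise.}\end{cases}$$
For $h:\omega_1\times[\omega,\omega_1)\to\omega$ and $\alpha<\omega_1$ let
$$E_{h,\alpha}=\{\gamma<\omega_1:\ e_\beta(\gamma)\le h(\alpha,\beta)\text{ for all }\beta\text{ with }\omega\le\beta<\omega_1\text{ and }\beta>\gamma\}.$$
This set is finite. Otherwise take a countably infinite subset and $\beta\ge\omega$, $\beta<\omega_1$, above all its elements; the injection $e_\beta$ would map this infinite set into $\{0,\dots,h(\alpha,\beta)\}$, which is absurd. Let $k_h(\alpha)=\max E_{h,\alpha}$ ($0$ if it is empty). If $g_f\le h$ everywhere, then $f(\alpha)\in E_{h,\alpha}$ for all $\alpha$, so $f\le k_h$ everywhere. As $|\omega_1\times[\omega,\omega_1)|=\omega_1$, there is an everywhere dominating family of $\mathrm{cof}(\omega^{\omega_1})$ functions $h$, and the corresponding $k_h$ dominate $\omega_1^{\omega_1}$ everywhere.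

By (i) and (ii), $\mathfrak d_{\omega_1}\le\mathrm{cof}(\mathcal{NWD}_Y)$. For the consistency statement we want $\mathfrak d_{\omega_1}\ge\omega_3$ and at the same time a small cofinal family of meager sets. The reason why the latter is possible is that meager sets in $\omega^\omega$ can be arranged to have a cofinal chain of length $\omega_2$, and $\omega_1$ independent choices along such a chain have a common bound.

**(iii) First forcing: making $\mathfrak d_{\omega_1}$ large.** Start with a model $V_0$ of GCH. Let $Q$ be the set of countable partial functions from $\omega_3\times\omega_1$ to $\omega_1$, ordered by reverse inclusion; it adds functions $c_\eta:\omega_1\to\omega_1$ for $\eta<\omega_3$. It is $\sigma$-closed, as unions of countable descending sequences of conditions are conditions. It is $\omega_2$-c.c.: given $\omega_2$ conditions, by CH and the $\Delta$-system lemma, $\omega_2$ of them have domains forming a $\Delta$-system with a countable root $r$; there are only $\omega_1^\omega=\omega_1$ functions from $r$ to $\omega_1$, so two of these conditions agree on $r$ and are compatible. Hence all cardinals are preserved. Let $V=V_0[G]$ be the extension.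

*In $V$, $\mathfrak d_{\omega_1}\ge\omega_3$.* Let $g_\zeta:\omega_1\to\omega_1$ ($\zeta<\omega_2$) be functions in $V$. Fix a name for the sequence, and for each pair $(\zeta,\alpha)$ a maximal antichain of conditions deciding $g_\zeta(\alpha)$. It has size at most $\omega_1$, and each condition mentions only countably many $\eta<\omega_3$. Altogether a set $I\subseteq\omega_3$ in $V_0$ with $|I|\le\omega_2$ contains all coordinates mentioned, so the whole sequence lies in $V_0[G_I]$, where $G_I$ is the restriction of $G$ to $Q_I=\{p\in Q:\mathrm{dom}(p)\subseteq I\times\omega_1\}$. Choose $\eta\in\omega_3\setminus I$. Since $Q\cong Q_I\times Q_{\omega_3\setminus I}$, the product lemma says that $c_\eta$ is $Q_{\{\eta\}}$-generic over $V_0[G_I]$. For each $\zeta$ the set of $p\in Q_{\{\eta\}}$ such that $p(\eta,\alpha)>g_\zeta(\alpha)$ for some $(\eta,\alpha)\in\mathrm{dom}(p)$ is dense, since every condition has a countable domain and can be extended at a new $\alpha$. This set belongs to $V_0[G_I]$. So $c_\eta\not\le g_\zeta$ for every $\zeta$, and $\{g_\zeta:\zeta<\omega_2\}$ does not dominate everywhere.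

**(iii), continued. Second forcing: a cofinal chain of meager sets.** Recall Hechler forcing: conditions are pairs $(s,F)$ with $s\in\omega^{<\omega}$ and $F\in\omega^\omega$, and $(s',F')\le(s,F)$ iff $s'\supseteq s$, $F'\ge F$ everywhere, and $s'(n)\ge F(n)$ for $|s|\le n<|s'|$. Conditions with the same $s$ are compatible, so the forcing is ccc. The generic real is the union $d$ of the first coordinates. We need two density arguments.

*$d$ dominates every ground model real $g$ at all but finitely many places.* The condition $(s,\max(F,g))\le(s,F)$ forces $d(n)\ge g(n)$ for all $n\ge|s|$.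

*$d$ yields a Cohen real.* Fix, once and for all and in $V$, a map $\rho:\omega\to\omega$ that takes every value infinitely often, and let $c=\rho\circ d$. Let $\mathcal E\subseteq\omega^{<\omega}$ be a set in the ground model such that every string has an extension in $\mathcal E$. Given $(s,F)$, extend the string $\rho\circ s$ to some $e\in\mathcal E$, and extend $s$ to $s'$ of length $|e|$ with $s'(n)\ge F(n)$ and $\rho(s'(n))=e(n)$ for $|s|\le n<|e|$. Then $(s',F)\le(s,F)$ forces $e\subseteq c$. So $c$ has an initial segment in every such $\mathcal E$. In particular, if $T\subseteq\omega^{<\omega}$ is a tree in the ground model such that every string has an extension outside $T$, then $c$ is not a branch of $T$.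

Now let $P$ be the finite support iteration of Hechler forcing of length $\omega_2$ over $V$, with initial stages $P_\alpha$. By the standard theorem on finite support iterations it is ccc. Write $V_\alpha$ (for $\alpha<\omega_2$) for the extension of $V$ by $P_\alpha$, let $d_\alpha$ be the Hechler real over $V_\alpha$ added at stage $\alpha$, and $c_\alpha^*=\rho\circ d_\alpha$. Every real $x\in\omega^\omega$ in $V^P$ has a name built from countably many countable antichains of conditions with finite supports. So the name uses boundedly many coordinates, and $x\in V_\alpha$ for some $\alpha<\omega_2$. As $\omega_2$ is regular, any $\omega_1$ reals of $V^P$ lie in a common $V_\alpha$.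

Let $\mathfrak b$ and $\mathfrak d$ be the least sizes of an unbounded family and of a dominating family in $\omega^\omega$, both with respect to "$\le$ at all but finitely many places". Let $\mathrm{add}(\mathcal M)$ be the least number of meager sets in $\omega^\omega$ with nonmeager union, $\mathrm{cov}(\mathcal M)$ the least number of meager sets covering $\omega^\omega$, and $\mathrm{non}(\mathcal M)$ the least size of a nonmeager set. Note that every meager set is covered by countably many closed nowhere dense sets, each the set of branches of a tree $T$ such that every string has an extension outside $T$. The sequence of these trees is coded by one real. In $V^P$ we obtain the following.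

* $\mathfrak b\ge\omega_2$, as any $\omega_1$ reals lie in some $V_\alpha$ and are dominated by $d_\alpha$.
* $\mathfrak d\le\omega_2$, as every real lies in some $V_\alpha$ and is dominated by $d_\alpha$.
* $\mathrm{cov}(\mathcal M)\ge\omega_2$, as any $\omega_1$ meager sets have codes in some $V_\alpha$, and $c^*_\alpha$ lies in none of them.
* $\mathrm{non}(\mathcal M)\le\omega_2$, as every meager set has a code in some $V_\alpha$ and then omits $c^*_\alpha$, so that $\{c_\alpha^*:\alpha<\omega_2\}$ is not meager.

By the theorems of Miller–Truss and Fremlin, $\mathrm{add}(\mathcal M)=\min\{\mathfrak b,\mathrm{cov}(\mathcal M)\}$ and $\mathrm{cof}(\mathcal M)=\max\{\mathfrak d,\mathrm{non}(\mathcal M)\}$. Since $\mathrm{add}(\mathcal M)\le\mathrm{cof}(\mathcal M)$, we conclude $\mathrm{add}(\mathcal M_{\omega^\omega})=\mathrm{cof}(\mathcal M_{\omega^\omega})=\omega_2$ in $V^P$.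

*$\mathrm{cof}(\mathcal M_Y)\le\omega_2$ in $V^P$.* Let $\{C_\eta:\eta<\omega_2\}$ be cofinal in $\mathcal M_{\omega^\omega}$ and put $A_\eta=\bigcup_{\zeta\le\eta}C_\zeta$. This is a union of at most $\omega_1$ meager sets, so it is meager, as $\mathrm{add}(\mathcal M_{\omega^\omega})=\omega_2$. The sets $A_\eta$ form an increasing chain. If $B\subseteq Y$ is meager, then for each $\xi<\omega_1$ there is $\eta_\xi<\omega_2$ with $B_\xi\subseteq A_{\eta_\xi}$. With $\eta=\sup_{\xi<\omega_1}\eta_\xi<\omega_2$ we get $B\subseteq\omega_1\times A_\eta$. The set $\omega_1\times A_\eta$ is meager, since all its sections are. So $\{\omega_1\times A_\eta:\eta<\omega_2\}$ is cofinal in $\mathcal M_Y$.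

*$\mathrm{cof}(\mathcal{NWD}_Y)\ge\omega_3$ in $V^P$.* By (i) and (ii) it suffices that $\mathfrak d_{\omega_1}\ge\omega_3$ in $V^P$. Suppose that in $V^P$ a family $\{f_\xi:\xi<\omega_2\}$ dominates $\omega_1^{\omega_1}$ everywhere. Fix names $\dot f_\xi$ for the $f_\xi$, given by a sequence in $V$, and a condition $p$ in the generic filter forcing all of them to be functions from $\omega_1$ to $\omega_1$. In $V$ define
$$h_\xi(\alpha)=\sup\{\beta<\omega_1:\text{some }q\le p\text{ forces }\dot f_\xi(\alpha)=\beta\}.$$
Conditions that force different values are incompatible, so by ccc the supremum is taken over a countable set, and $h_\xi(\alpha)<\omega_1$. Clearly $f_\xi\le h_\xi$ everywhere. So $\mathcal H=\{h_\xi:\xi<\omega_2\}$ is a family in $V$ of size at most $\omega_2$. If $g\in\omega_1^{\omega_1}\cap V$, then $g\le f_\xi\le h_\xi$ for some $\xi$. Thus $\mathcal H$ dominates $\omega_1^{\omega_1}$ everywhere in $V$, contradicting $\mathfrak d_{\omega_1}\ge\omega_3$ in $V$. (Cardinals of $V$ and $V^P$ are the same, by ccc.)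

So in $V^P$ we have $\mathrm{cof}(\mathcal M_Y)\le\omega_2<\omega_3\le\mathrm{cof}(\mathcal{NWD}_Y)$.

**(iv) If $2^{\omega_1}=\omega_2$, both cofinalities are $\omega_2$.** For the lower bound repeat Step 1. Given meager sets $B_\xi\subseteq Y$ ($\xi<\omega_1$), choose $x_\xi\in(\{\xi\}\times\omega^\omega)\setminus B_\xi$ by the Baire category theorem. The set $\{x_\xi:\xi<\omega_1\}$ is nowhere dense by Fact 3.2 and is contained in no $B_\xi$. So $\omega_1$ meager sets never cover all nowhere dense sets, and both cofinalities exceed $\omega_1$. For the upper bound, $Y$ has a base of size $\omega_1$, so there are at most $2^{\omega_1}=\omega_2$ closed sets. The closed nowhere dense sets are cofinal in $\mathcal{NWD}_Y$, so $\mathrm{cof}(\mathcal{NWD}_Y)\le\omega_2$. Countable unions of closed nowhere dense sets are cofinal in $\mathcal M_Y$, and there are at most $(2^{\omega_1})^\omega=2^{\omega_1}=\omega_2$ of them, so $\mathrm{cof}(\mathcal M_Y)\le\omega_2$. $\blacksquare$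

Since $2^{\omega_1}=\omega_2$ holds under GCH, parts (iii) and (iv) together show that the equality $\mathrm{cof}(\mathcal{NWD}_Y)=\mathrm{cof}(\mathcal M_Y)$ for $Y=\omega_1\times\omega^\omega$ is independent of ZFC. For $\omega_1^\omega$, which also has $\omega_1$ disjoint clopen pieces, the equality is a theorem of ZFC. The difference is that in $\omega_1^\omega$ every cylinder $[s]$ is a copy of the whole space, so that a single portion of a suitable nowhere dense set can carry the information about all $\omega_1$ pieces at once.
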